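\title{Every base of a locally compact space contains a base of least Noetherian type}

\begin{abstract}
The Noetherian type $\mathrm{Nt}(X)$ of a space $X$ is the least infinite cardinal $\kappa$ such that $X$ has a base in which every member has fewer than $\kappa$ supersets. We prove in ZFC that every base of a locally compact Hausdorff space $X$ contains a base that witnesses $\mathrm{Nt}(X)$. This answers, in the negative, a question of Kojman, Milovich and Spadaro on whether a compact space can fail to have this property. More precisely, given two bases $\mathcal U$ and $\mathcal B$ of nonempty sets, we find a base $\mathcal B'\subseteq\mathcal B$ and a countable-to-one map that sends each member of $\mathcal B'$ to a superset in $\mathcal U$. The proof uses chains of elementary submodels and needs no restriction on the weight of $X$ or on $\mathrm{Nt}(X)$.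
\end{abstract}

\section{Noetherian type and the question}\label{sec:intro}

Let $\kappa$ be a cardinal. A poset $(P,\le)$ is \emph{$\kappa^{\mathrm{op}}$-like} if for every $p\in P$ the set $\{x\in P: p\le x\}$ has cardinality less than $\kappa$. A family $\mathcal B$ of open subsets of a space $X$ is $\kappa^{\mathrm{op}}$-like if the poset $(\mathcal B,\subseteq)$ is, that is, if every member of $\mathcal B$ has fewer than $\kappa$ supersets in $\mathcal B$. The \emph{Noetherian type} of a base $\mathcal B$ is the least infinite cardinal $\kappa$ such that $\mathcal B$ is $\kappa^{\mathrm{op}}$-like, and the \emph{Noetherian type} $\mathrm{Nt}(X)$ of $X$ is the least Noetherian type of a base of $X$.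

The weight $w(X)$, the least cardinality of a base, measures how many sets a base must have. The Noetherian type measures how much they must pile up above a single set, and it can be much smaller. In the Cantor cube $2^\lambda$, with $\lambda$ infinite, let $[s]=\{x: s\subseteq x\}$ for a finite partial function $s$ from $\lambda$ to $2$. These sets form a base, and $[s]\subseteq[t]$ holds exactly when $t\subseteq s$. So $[s]$ has finitely many supersets in the base, and $\mathrm{Nt}(2^\lambda)=\omega$ for every $\lambda$.

The weight can be read off inside any base: every base $\mathcal B$ contains a base of cardinality at most $w(X)+\omega$. To see this, fix a base $\mathcal U$ of cardinality $w(X)$, and for each pair $V\subseteq V'$ in $\mathcal U$ that has a member of $\mathcal B$ in between, choose one such member $W(V,V')$. Given a point $p$ in an open set $O$, pick successively $V'\in\mathcal U$, $W\in\mathcal B$, $V\in\mathcal U$ with $p\in V\subseteq W\subseteq V'\subseteq O$; then $p\in W(V,V')\subseteq O$. It is natural to ask whether the Noetherian type can be read off inside any base as well. Let $\mathrm{bNt}(X)$ be the least infinite cardinal $\kappa$ such that every base of $X$ contains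 a $\kappa^{\mathrm{op}}$-like base of $X$. By what we just saw, $\mathrm{bNt}(X)$ exists, and
\[
\mathrm{Nt}(X)\le\mathrm{bNt}(X)\le (w(X)+\omega)^+ .
\]
The first inequality can be strict: the Baire space $\omega^\omega$ has Noetherian type $\omega$ and a base that contains no $\omega^{\mathrm{op}}$-like base (Example~\ref{ex:baire}). On the other hand, it is known that $\mathrm{bNt}(X)=\mathrm{Nt}(X)=\omega$ for every compact metrizable $X$ (Example~\ref{ex:metric}). The following question is posed in \cite{KMS}.

\begin{quote}
\textbf{Question.} Is there a compact Hausdorff space $X$ with a base that contains no $\mathrm{Nt}(X)^{\mathrm{op}}$-like base? In other words, is $\mathrm{Nt}(X)<\mathrm{bNt}(X)$ possible for compact $X$?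
\end{quote}

The metrizable case suggests a negative answer, but its proof uses the metric, and the argument for the weight does not transfer. The set $W(V,V')$ lies below $V'$, but a single $V'$ may lie in this way above as many chosen sets as it has subsets in $\mathcal U$, and being $\kappa^{\mathrm{op}}$-like puts no bound on the number of subsets. Our main result says that in a locally compact space the choice can be made so that every member of $\mathcal U$ is used only countably often.

\begin{theorem}\label{thm:main}
Let $X$ be a locally compact Hausdorff space and let $\mathcal U,\mathcal B$ be bases of $X$ consisting of nonempty sets. There is a base $\mathcal B'\subseteq\mathcal B$ such that: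
\begin{enumerate}
\item[(1)] there is a countable-to-one map $\varphi:\mathcal B'\to\mathcal U$ with $W\subseteq\varphi(W)$ for all $W\in\mathcal B'$;
\item[(2)] for every cardinal $\kappa\ge\omega$, regular or singular, if $\mathcal U$ is $\kappa^{\mathrm{op}}$-like, then $\mathcal B'$ is $\kappa^{\mathrm{op}}$-like.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
$\mathrm{bNt}(X)=\mathrm{Nt}(X)$ for every locally compact Hausdorff space $X$, in particular for every compact Hausdorff space $X$. So the answer to the Question is no.
\end{corollary}

\begin{proof}
Let $\mathcal U$ be an $\mathrm{Nt}(X)^{\mathrm{op}}$-like base and $\mathcal B$ any base. Deleting $\emptyset$ from either family leaves a base, and $\mathcal U$ remains $\mathrm{Nt}(X)^{\mathrm{op}}$-like. By part (2) of Theorem~\ref{thm:main}, $\mathcal B$ contains an $\mathrm{Nt}(X)^{\mathrm{op}}$-like base. Hence $\mathrm{bNt}(X)\le\mathrm{Nt}(X)$.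
\end{proof}

Section~\ref{sec:examples} works out two extreme cases by hand; the general proof interleaves them. Section~\ref{sec:models} recalls elementary submodels. Section~\ref{sec:systems} introduces the inductive notion, called a system, and derives the theorem from the existence of systems, which is proved in Sections~\ref{sec:countable} and~\ref{sec:chains}. The whole argument takes place in ZFC.

We use three standard facts: a closed subset of a compact set is compact; a compact subset of a Hausdorff space is closed; and in a locally compact Hausdorff space,
\begin{equation}\label{eq:lc}
\text{if $O$ is open and $p\in O$, there is an open $O'\ni p$ with $\overline{O'}$ compact and $\overline{O'}\subseteq O$.}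
\end{equation}

\section{Counting supersets, and three examples}\label{sec:examples}

When $\varphi(W)=V$ we say that $W$ is \emph{charged} to $V$. The map $\varphi$ turns a bound on supersets in $\mathcal U$ into a bound on supersets in $\mathcal B'$.

\begin{lemma}\label{lem:count}
Let $\kappa\ge\omega$, let $\mathcal U$ be a $\kappa^{\mathrm{op}}$-like base of a space $X$, let $\mathcal B'$ be a family of nonempty open sets, and let $\varphi:\mathcal B'\to\mathcal U$ satisfy $W\subseteq\varphi(W)$ for all $W$. Then $\mathcal B'$ is $\kappa^{\mathrm{op}}$-like in each of the following cases:
\begin{enumerate}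
\item[(a)] $\kappa>\omega$ and $\varphi$ is countable-to-one;
\item[(b)] $\kappa=\omega$ and, for each $V\in\mathcal U$, every nonempty open set is contained in only finitely many members of $\varphi^{-1}(V)$.
\end{enumerate}
In particular, the conclusion holds for every $\kappa\ge\omega$ if $\varphi$ is finite-to-one.
\end{lemma}

\begin{proof}
Let $W_0\in\mathcal B'$. As $W_0$ is open and nonempty, there is $V_0\in\mathcal U$ with $V_0\subseteq W_0$. The family $\mathcal V=\{V\in\mathcal U:V_0\subseteq V\}$ has cardinality less than $\kappa$. If $W_0\subseteq W\in\mathcal B'$, then $V_0\subseteq W\subseteq\varphi(W)$, so $W\in\varphi^{-1}(V)$ for some $V\in\mathcal V$. In case (a), $W_0$ has at most $|\mathcal V|\cdot\omega<\kappa$ supersets in $\mathcal B'$. In case (b), $\mathcal V$ is finite and each of the fibers $\varphi^{-1}(V)$ contains finitely many supersets of $W_0$.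
\end{proof}

The inequality $|\mathcal V|\cdot\omega<\kappa$ holds for every uncountable $\kappa$. This is why singular cardinals need no special treatment: a sum of fewer than $\kappa$ cardinals below $\kappa$ can reach a singular $\kappa$, but a sum of fewer than $\kappa$ countable cardinals cannot.

\begin{example}[compact metric spaces]\label{ex:metric}
Let $X$ be a compact metric space and $\mathcal B$ a base. For each $m<\omega$ choose a finite cover $\mathcal W_m$ of $X$ by nonempty members of $\mathcal B$ of diameter less than $2^{-m}$. The union $\mathcal B'=\bigcup_m\mathcal W_m$ is a base, because a member of $\mathcal W_m$ containing $p$ lies in the ball of radius $2^{-m}$ about $p$. Let $O$ be a nonempty open set. If $O$ has two points at distance $\delta>0$, no member of $\mathcal W_m$ with $2^{-m}\le\delta$ contains $O$. If $O=\{y\}$, then some ball of radius $\delta>0$ about $y$ equals $\{y\}$, and for $2^{-m}\le\delta$ the only member of $\mathcal W_m$ that can contain $O$ is $\{y\}$. In both cases $O$ has finitely many supersets in $\mathcal B'$. Hence $\mathrm{bNt}(X)=\mathrm{Nt}(X)=\omega$.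
\end{example}

The finiteness of the covers $\mathcal W_m$ is essential here.

\begin{example}[the Baire space]\label{ex:baire}
In $\omega^\omega$ let $[s]=\{x:s\subset x\}$ for $s\in\omega^{<\omega}$. These sets form a base, and the supersets of $[s]$ in it are the sets $[t]$ with $t$ an initial segment of $s$. So $\mathrm{Nt}(\omega^\omega)=\omega$. Each $[s]$ splits into the infinitely many pieces $[s^\frown j]$, and we build a base that ties all of them to the same piece $[s^\frown 0]$: let
\[
\mathcal B=\{U_{s,j}:s\in\omega^{<\omega},\ j\ge1\},\qquad U_{s,j}=[s^\frown j]\cup[s^\frown0].
\]
This is a base, since for $x\in[s]$ and $n=|s|$ we have $x\in U_{s,j}\subseteq[s]$ with $j=\max(x(n),1)$. Suppose that $\mathcal A\subseteq\mathcal B$ is an $\omega^{\mathrm{op}}$-like base. For each $s$ the set $J_s=\{j:U_{s,j}\in\mathcal A\}$ is finite, because the sets $U_{s,j}$ ($j\ge 1$) are distinct and all contain $[s^\frown0]$, which contains a member of $\mathcal A$. Choose $x$ recursively with $x(n)\ge1$ and $x(n)\notin J_{x\restriction n}$. If $x\in U_{s,j}\in\mathcal A$, then $s=x\restriction n$ for $n=|s|$ and $x(n)\in\{j,0\}$, so $x(n)=j\in J_{x\restriction n}$, a contradiction. Thus $\mathcal A$ does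 not cover $x$ and is not a base. Therefore $\mathrm{bNt}(\omega^\omega)>\omega$, and local compactness in Corollary~\ref{cor:main} cannot be replaced by complete separable metrizability.
\end{example}

In Example~\ref{ex:metric} everything happens in one countable step. The next example is the opposite extreme: no countable family of open sets is a local base anywhere.

\begin{example}[the cube $2^{\omega_1}$]\label{ex:cube}
Let $X=2^{\omega_1}$, and let $\mathcal U,\mathcal B$ be arbitrary bases of nonempty sets. No point $x$ has a countable local base: countably many neighborhoods $O_n$ of $x$ contain sets $[x\restriction a_n]$ with $a_n$ finite, and for $\xi\notin\bigcup_na_n$ no $O_n$ is contained in $\{y:y(\xi)=x(\xi)\}$.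

List the finite partial functions from $\omega_1$ to $2$ as $(s_\alpha)_{\alpha<\omega_1}$. By recursion we choose finite families $\mathcal W_\alpha\subseteq\mathcal B$ and $\mathcal U_\alpha\subseteq\mathcal U$. At stage $\alpha$ the family $A_\alpha=\bigcup_{\beta<\alpha}\mathcal U_\beta$ of sets already used is countable. Let $x\in[s_\alpha]$. Since $A_\alpha$ contains no local base at $x$, there is an open $O\ni x$ such that no $V\in A_\alpha$ has $x\in V\subseteq O$. Take $V\in\mathcal U$ with $x\in V\subseteq O\cap[s_\alpha]$; then $V\notin A_\alpha$. Take $W\in\mathcal B$ with $x\in W\subseteq V$. Finitely many such $W$ cover the compact set $[s_\alpha]$; they form $\mathcal W_\alpha$, and the corresponding sets $V$ form $\mathcal U_\alpha$.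

Each $[s_\alpha]$ is the union of $\mathcal W_\alpha$, so $\mathcal B'=\bigcup_\alpha\mathcal W_\alpha$ is a base. Charge $W\in\mathcal B'$ to a superset in $\mathcal U_\alpha$, for the least $\alpha$ with $W\in\mathcal W_\alpha$. The families $\mathcal U_\alpha$ are pairwise disjoint, so each fiber lies in one $\mathcal W_\alpha$ and is finite. By Lemma~\ref{lem:count}, Theorem~\ref{thm:main} holds for $2^{\omega_1}$.
\end{example}

Example~\ref{ex:cube} contains the main idea: work in stages, cover \emph{compact} sets by finitely many members of $\mathcal B$, and charge these to members of $\mathcal U$ that have not been used before. In a general space three things go wrong.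
\begin{itemize}
\item The used sets may already contain a local base at some point $p$. Unused sets may then be of no help near $p$, and $p$ must have been dealt with earlier. Each stage must therefore take care of the points at which it completes a local base, by a countable construction in the manner of Example~\ref{ex:metric}.
\item Which compact sets can be covered by unused sets depends on what was used, and covering them uses more. The list of tasks cannot be fixed in advance. Elementary submodels close off under all such tasks at once.
\item If $|\mathcal U|>\omega_1$, the stages become uncountable and must themselves be divided into countable pieces, while avoiding everything used before. This calls for an induction on cardinality with the family of used sets as a parameter $A$.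
\end{itemize}

\section{Elementary submodels and based points}\label{sec:models}

From now on $X$, $\mathcal U$, $\mathcal B$ are as in Theorem~\ref{thm:main}, and $\tau$ is the topology of $X$. If $X=\emptyset$ both bases are empty and there is nothing to prove, so let $X\neq\emptyset$. ``Open'' means open in $X$, and ``compact'' means a compact subset of $X$.

For a regular uncountable cardinal $\theta$, let $H(\theta)$ be the set of all sets whose transitive closure has cardinality less than $\theta$, viewed as a structure with the relation $\in$. It is transitive, and it contains every subset of each of its elements. A subset $N\subseteq H(\theta)$ is an \emph{elementary submodel}, written $N\prec H(\theta)$, if every first-order formula with parameters in $N$ holds in $N$ exactly when it holds in $H(\theta)$. Fix $\theta$ so large that $X,\tau,\mathcal U,\mathcal B$ and $\mathcal P(\mathcal P(X\cup\tau))$ belong to $H(\theta)$. Call $N$ \emph{suitable} if $N\prec H(\theta)$ and $X,\tau,\mathcal U,\mathcal B\in N$. We use the following textbook facts.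
\begin{enumerate}
\item[(E1)] (L\"owenheim--Skolem) Every countable subset of $H(\theta)$ is contained in a countable suitable set.
\item[(E2)] The union of a nonempty increasing chain of suitable sets is suitable.
\item[(E3)] Let $N$ be suitable and $a_1,\dots,a_n\in N$. If some $x\in H(\theta)$ satisfies a formula $\psi(x,a_1,\dots,a_n)$ in $H(\theta)$, then some $x\in N$ does. In particular, every object definable in $H(\theta)$ from finitely many elements of $N$ belongs to $N$.
\item[(E4)] Let $N$ be suitable. A finite set is an element of $N$ if and only if it is a subset of $N$. An ordered pair lies in $N$ if and only if both coordinates do.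
\end{enumerate}
Statements such as ``$O$ is open'', ``$K$ is compact'', ``$K=\overline W$'' or ``$\mathcal W$ is a finite cover of $K$'' quantify only over points of $X$, subsets of $X$, families of subsets of $X$ and finite sequences of these. All such objects are in $H(\theta)$, so the statements hold in $H(\theta)$ exactly when they are true. In practice: closures, interiors, differences and finite unions of subsets of $X$ that lie in $N$ lie in $N$, and a finite cover whose required properties mention only elements of $N$ can be found in $N$ if it exists at all; by (E4) its members are then in $N$. This last step is how compactness enters the proof. Two warnings: an infinite set $K\in N$ need not be a subset of $N$, and the trace $\mathcal U\cap N$ need not be an element of $N$.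

\begin{definition}\label{def:based}
Let $D\subseteq\mathcal U$. A point $p$ is \emph{$D$-based} if $D$ contains a local base at $p$: for every open $O\ni p$ there is $V\in D$ with $p\in V\subseteq O$. For open $O$ put
\[
G(O,D)=\bigcup\{V\in D:V\subseteq O\},
\]
the part of $O$ that is covered from inside by members of $D$.
\end{definition}

The set $G(O,D)$ is open, and it lies in $N$ when $O,D\in N$. If $D\subseteq D'$, then $G(O,D)\subseteq G(O,D')$ and every $D$-based point is $D'$-based. Every point is $\mathcal U$-based, and no point is $\emptyset$-based.

\begin{lemma}\label{lem:split}
If $p$ is $(D_1\cup D_2)$-based, then $p$ is $D_1$-based or $D_2$-based.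
\end{lemma}

\begin{proof}
Otherwise there are open sets $O_i\ni p$ such that no $V\in D_i$ has $p\in V\subseteq O_i$ ($i=1,2$). Then no $V\in D_1\cup D_2$ has $p\in V\subseteq O_1\cap O_2$.
\end{proof}

A $(\mathcal U\cap N)$-based point need not belong to $N$, but $N$ sees arbitrarily small compact neighborhoods of it. A point that is not $(\mathcal U\cap N)$-based lacks small neighborhoods in $\mathcal U\cap N$. Still, $N$ can separate it from any compact set of based points, by using neighborhoods of those points instead of neighborhoods of $p$.

\begin{lemma}\label{lem:sep}
Let $N$ be suitable.
\begin{enumerate}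
\item[(i)] Let $D\subseteq\mathcal U\cap N$, let $p$ be $D$-based, and let $O\ni p$ be open. Then there are a compact $K\in N$ and $V\in D$ with $p\in\operatorname{int}K\subseteq K\subseteq V\subseteq O$.
\item[(ii)] Let $C_1\in N$ be compact, and let $p\in C_1$ be a point that is not $(\mathcal U\cap N)$-based. Let $F\subseteq C_1$ be a compact set, not necessarily in $N$, all of whose points are $(\mathcal U\cap N)$-based. Then there is a compact $C\in N$ with $p\in C\subseteq C_1$ and $C\cap F=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Pick $V\in D$ with $p\in V\subseteq O$. By \eqref{eq:lc} pick an open $O'\ni p$ with compact closure contained in $V$, and then $V'\in D$ with $p\in V'\subseteq O'$. The set $K=\overline{V'}$ lies in $N$ because $V'$ does, it is a closed subset of $\overline{O'}$ and hence compact, and $p\in V'\subseteq\operatorname{int}K$ and $K\subseteq V$.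

(ii) Let $q\in F$. Then $q\neq p$, so (i), applied to $q$, $D=\mathcal U\cap N$ and the open set $X\setminus\{p\}$, gives a compact $K_q\in N$ with $q\in\operatorname{int}K_q$ and $p\notin K_q$. Choose $q_1,\dots,q_n\in F$ ($n\ge0$) with $F\subseteq\bigcup_i\operatorname{int}K_{q_i}$, and let $C=C_1\setminus\bigcup_i\operatorname{int}K_{q_i}$. This set is compact, contains $p$ and misses $F$. It is definable from $C_1,K_{q_1},\dots,K_{q_n}\in N$, so it lies in $N$.
\end{proof}

\section{Systems, and the proof of the theorem}\label{sec:systems}

The next definition describes what one stage of the construction delivers. The model $N$ is the stage, and $A$ is the family of members of $\mathcal U$ that were used before and may no longer be charged.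

\begin{definition}\label{def:system}
Let $N$ be suitable and let $A\subseteq\mathcal U$ with $A\in N$. An \emph{$(N,A)$-system} is an indexed family $\Sigma=((\mathcal U_t,\mathcal B_t))_{t\in T}$ with the following properties, where $\mathcal B(\Sigma)=\bigcup_{t\in T}\mathcal B_t$.
\begin{enumerate}
\item[(S1)] $\mathcal U_t\subseteq(\mathcal U\cap N)\setminus A$, and $\mathcal U_t\cap\mathcal U_{t'}=\emptyset$ for $t\ne t'$.
\item[(S2)] $\mathcal B_t$ is a countable subset of $\mathcal B$, and every $W\in\mathcal B_t$ is contained in some member of $\mathcal U_t$.
\item[(S3)] If $\mathcal U$ is $\omega^{\mathrm{op}}$-like, then for each $t$ every nonempty open set is contained in only finitely many members of $\mathcal B_t$.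
\item[(S4)] If $p$ is $(\mathcal U\cap N)$-based and not $A$-based, then $\mathcal B(\Sigma)$ contains a local base at $p$.
\item[(S5)] If $C,O\in N$, $C$ is compact, $O$ is open and $C\subseteq G(O,\mathcal U\setminus(A\cup N))$, then $C\subseteq\bigcup\{W\in\mathcal B(\Sigma):W\subseteq O\}$.
\end{enumerate}
\end{definition}

Clauses (S1)--(S3) are the bookkeeping that Lemma~\ref{lem:count} requires. Clause (S4) handles the points at which the stage completes a local base. Clause (S5) is the step of Example~\ref{ex:cube}: a compact set known to $N$ that can be covered, inside $O$, by members of $\mathcal U$ still unused after this stage must be covered now. It plays no role in the deduction of the theorem below. It is the extra inductive hypothesis that carries (S4) through limit stages.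

\begin{proposition}\label{prop:exist}
Let $\lambda$ be an infinite cardinal. For every $A\subseteq\mathcal U$ and every $S\subseteq H(\theta)$ with $|S|\le\lambda$ there is a suitable $N$ with $S\cup\{A\}\subseteq N$ and $|N|\le\lambda$ for which an $(N,A)$-system exists.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:exist}]
Apply the proposition with $A=\emptyset$, $S=\mathcal U$ and $\lambda=|\mathcal U|+\omega$. We get a suitable $N\supseteq\mathcal U$ and an $(N,\emptyset)$-system $\Sigma=((\mathcal U_t,\mathcal B_t))_{t\in T}$. Let $\mathcal B'=\mathcal B(\Sigma)\subseteq\mathcal B$. Since $\mathcal U\cap N=\mathcal U$, every point is $(\mathcal U\cap N)$-based, and no point is $\emptyset$-based. By (S4), $\mathcal B'$ is a base.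

For $W\in\mathcal B'$ choose $t(W)$ with $W\in\mathcal B_{t(W)}$ and, by (S2), $\varphi(W)\in\mathcal U_{t(W)}$ with $W\subseteq\varphi(W)$. By (S1) a set $V\in\mathcal U$ lies in $\mathcal U_t$ for at most one $t$, so $\varphi(W)=V$ forces $t(W)=t$. Each fiber $\varphi^{-1}(V)$ is therefore contained in a single $\mathcal B_t$. By (S2) the fibers are countable, which is (1). Part (2) follows from Lemma~\ref{lem:count}: from case (a) if $\kappa>\omega$, and from case (b) together with (S3) if $\kappa=\omega$.
\end{proof}

\section{Countable models}\label{sec:countable}

For a countable model we imitate Example~\ref{ex:metric}, and we need a substitute for ``diameter less than $2^{-m}$''. Let $K\subseteq D$ with $K$ compact and $D$ open. Call a set $W$ \emph{small for $(K,D)$} if $W\subseteq D$ or $W\cap K=\emptyset$. In a metric space, every $W$ whose diameter is less than the distance from $K$ to $X\setminus D$ is small for $(K,D)$. In our space, every point $x$ has an open neighborhood that is small for $(K,D)$: the set $D$ if $x\in D$, and otherwise $X\setminus K$, which is open because $X$ is Hausdorff. Subsets of small sets are small. A countable model contains countably many such pairs, and we ask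 the $m$-th cover to be small for the first $m+1$ of them.

\begin{lemma}\label{lem:countable}
If $N$ is countable and suitable, $A\subseteq\mathcal U$ and $A\in N$, then there is an $(N,A)$-system.
\end{lemma}

\begin{proof}
The system has a single index $t$, with $\mathcal U_t=(\mathcal U\cap N)\setminus A$. Let $(C_m,O_m)_{m<\omega}$ list all pairs in $N$ with $C_m$ compact, $O_m$ open and $C_m\subseteq G(O_m,\mathcal U\setminus A)$; these are the covering tasks. Let $(K_j,D_j)_{j<\omega}$ list all pairs in $N$ with $K_j$ compact, $D_j$ open and $K_j\subseteq D_j$. Repetitions are allowed, and $(\emptyset,\emptyset)$ occurs in both lists.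

\emph{The covers.} Fix $m$. For $x\in C_m$ choose $V\in\mathcal U\setminus A$ with $x\in V\subseteq O_m$. Intersect $V$ with an open neighborhood of $x$ that has compact closure and with open neighborhoods of $x$ that are small for $(K_j,D_j)$, $j\le m$, and choose $W\in\mathcal B$ containing $x$ inside this intersection. Finitely many such $W$ cover $C_m$. So there is a finite $\mathcal W_m\subseteq\mathcal B$ covering $C_m$ such that every $W\in\mathcal W_m$
\begin{enumerate}
\item[(W1)] has compact closure,
\item[(W2)] is small for $(K_j,D_j)$ for each $j\le m$,
\item[(W3)] is contained in some $V\in\mathcal U\setminus A$ with $V\subseteq O_m$.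
\end{enumerate}
The two lists need not belong to $N$, but these requirements mention only $C_m,O_m,A,\mathcal U,\mathcal B$ and the pairs $(K_j,D_j)$ with $j\le m$, finitely many elements of $N$. By (E3) we take $\mathcal W_m\in N$, and then $\mathcal W_m\subseteq N$ by (E4). For $W\in\mathcal W_m$ we apply (E3) again, with parameters $W,O_m,A,\mathcal U\in N$: the set $V$ in (W3) can be taken in $N$, that is, in $\mathcal U_t$. Let $\mathcal B_t=\bigcup_m\mathcal W_m$. Then (S1) and (S2) hold. By (W3), $\mathcal W_m$ covers $C_m$ by subsets of $O_m$.

\emph{(S5).} If $C,O\in N$ are as in (S5), then $C\subseteq G(O,\mathcal U\setminus(A\cup N))\subseteq G(O,\mathcal U\setminus A)$. So $(C,O)=(C_m,O_m)$ for some $m$, and $\mathcal W_m$ covers $C$ by subsets of $O$.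

\emph{(S4).} Let $p$ be $(\mathcal U\cap N)$-based and not $A$-based, and let $O_*\ni p$ be open. We have $\mathcal U\cap N=\mathcal U_t\cup(A\cap N)$, and $p$ is not $(A\cap N)$-based, so $p$ is $\mathcal U_t$-based by Lemma~\ref{lem:split}. Lemma~\ref{lem:sep}(i) gives a compact $K\in N$ and $V\in\mathcal U_t$ with $p\in K\subseteq V\subseteq O_*$. As $V\in\mathcal U\setminus A$, we have $G(V,\mathcal U\setminus A)=V\supseteq K$, so $(K,V)=(C_m,O_m)$ for some $m$. Some $W\in\mathcal W_m$ satisfies $p\in W\subseteq V\subseteq O_*$.

\emph{(S3).} Let $\mathcal U$ be $\omega^{\mathrm{op}}$-like, and suppose that a nonempty open set $O$ is contained in infinitely many members of $\mathcal B_t$. We choose recursively indices $m_0<m_1<\cdots$ and supersets $W_{m_k}\in\mathcal W_{m_k}$ of $O$: given $m_k$, take a superset of $O$ in $\mathcal B_t$ outside the finite family $\bigcup_{m\le m_k}\mathcal W_m$. This yields an infinite set $I=\{m_k:k<\omega\}$ and pairwise distinct sets $W_m\in\mathcal W_m$ ($m\in I$) containing $O$. Given $j$, take $m\in I$ with $m\ge j$; by (W2) the set $W_m$, and with it $O$, is small for $(K_j,D_j)$. Thus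
\begin{equation}\label{eq:small}
\text{$O$ is small for every pair $(K',D')\in N$ with $K'$ compact, $D'$ open, $K'\subseteq D'$.}
\end{equation}
Without a metric we cannot conclude that $O$ is a single point. Instead, \eqref{eq:small} says that a member of $\mathcal U\cap N$ contains all of $O$ as soon as one of its compact subsets in $N$ meets $O$, and we use this to find too many supersets of $O$ in $\mathcal U$. Let $K=\overline{W_{m_0}}$. It lies in $N$, is compact by (W1), and contains $O$.

\smallskip
\noindent\emph{Claim. For every finite $\mathcal F\subseteq\mathcal U\cap N$ there is $V\in(\mathcal U\cap N)\setminus\mathcal F$ with $O\subseteq V$.}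
\smallskip

We want to cover $K$ by $\mathcal U\setminus\mathcal F$, and first examine the points where this fails. Let $E=K\setminus\bigcup(\mathcal U\setminus\mathcal F)$, a compact set. It lies in $N$, since $\mathcal F\in N$ by (E4). Let $y\in E$. All members of $\mathcal U$ containing $y$ belong to $\mathcal F$, so their intersection is an open neighborhood of $y$ contained in every neighborhood of $y$. In a Hausdorff space this forces it to be $\{y\}$, so $y$ is isolated. Hence $E$ is open, and it is finite because the open singletons cover it. By (E4), $E\subseteq N$.

Next, $O\cap E=\emptyset$. Indeed, let $y\in O\cap E$. Then $(\{y\},\{y\})=(K_j,D_j)$ for some $j$. For $m\in I$ with $m\ge j$, the set $W_m\ni y$ meets $K_j$, so $W_m\subseteq D_j$ by (W2), and $W_m=\{y\}$. This holds for infinitely many $m$, although the sets $W_m$ are distinct.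

Since $E$ is open, $K\setminus E$ is compact, and $\mathcal U\setminus\mathcal F$ covers it. For $x\in K\setminus E$ pick $V_x\in\mathcal U\setminus\mathcal F$ containing $x$ and, by \eqref{eq:lc}, a compact neighborhood of $x$ inside $V_x$. Finitely many of the interiors cover $K\setminus E$. So there is a finite set of pairs $(K'_i,V'_i)$ with $K'_i$ compact, $K'_i\subseteq V'_i\in\mathcal U\setminus\mathcal F$ and $K\setminus E\subseteq\bigcup_iK'_i$. The parameters $K,E,\mathcal F,\mathcal U$ are in $N$, so by (E3) and (E4) we may take all pairs in $N$. As $\emptyset\ne O\subseteq K\setminus E$, some $K'_i$ meets $O$, and \eqref{eq:small} gives $O\subseteq V'_i$. This proves the claim.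

Applying the claim repeatedly, we find infinitely many members of $\mathcal U$ containing $O$. Any $V_0\in\mathcal U$ with $V_0\subseteq O$ then has infinitely many supersets in $\mathcal U$, which contradicts that $\mathcal U$ is $\omega^{\mathrm{op}}$-like.
\end{proof}

\begin{remark}\label{rem:s3}
The construction does not give the conclusion of (S3) without the hypothesis on $\mathcal U$. Let $X=Y\cup\{\infty\}$ be the one-point compactification of an uncountable discrete space $Y$, and let $A=\emptyset$. For each finite subset $a$ of the infinite set $Y\cap N$, the pair $(X\setminus a,X\setminus a)$ is a covering task, so $\mathcal B_t$ contains a neighborhood of $\infty$ that misses $a$. Neighborhoods of $\infty$ are cofinite, so $\mathcal B_t$ contains infinitely many of them, and being countably many they share a point $\xi\in Y$. The open set $\{\xi\}$ lies in all of them.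
\end{remark}

\section{Unions of chains}\label{sec:chains}

We build a large model as the union of a continuous chain $(N_\alpha)$ of smaller ones, where each $N_{\alpha+1}$ carries a system that avoids $A$ and $\mathcal U\cap N_\alpha$, and we put these systems together. Only (S4) is delicate. Look at the least $\alpha$ such that $p$ is $(\mathcal U\cap N_\alpha)$-based. If $\alpha$ is $0$ or a successor, the system of stage $\alpha$ handles $p$. If $\alpha$ is a limit, clause (S4) of no stage applies: before $\alpha$ the point is not yet based, and after $\alpha$ it is based in sets already used. In Example~\ref{ex:cube}, with a chain of countable models of length $\omega_1$ whose union includes $\mathcal U$, this happens at every point. Here (S5) takes over.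

\begin{proof}[Proof of Proposition~\ref{prop:exist}]
We argue by induction on $\lambda$, for all $A$ and $S$ simultaneously. Every $A\subseteq\mathcal U$ is an element of $H(\theta)$. For $\lambda=\omega$, take a countable suitable $N\supseteq S\cup\{A\}$ by (E1) and apply Lemma~\ref{lem:countable}.

Let $\lambda>\omega$ and write $S\subseteq\{s_\alpha:\alpha<\lambda\}\subseteq H(\theta)$. We construct an increasing chain $(N_\alpha)_{\alpha\le\lambda}$ of suitable sets with $|N_\alpha|\le|\alpha|+\omega$, and systems $\Sigma_\gamma$ for $\gamma=0$ and for successor ordinals $\gamma<\lambda$.
\begin{itemize}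
\item By the case $\omega$, let $N_0\ni A$ be countable and suitable, with an $(N_0,A)$-system $\Sigma_0$.
\item Given $N_\beta$ with $\beta<\lambda$, let $A_\beta=A\cup(\mathcal U\cap N_\beta)$. By the induction hypothesis for the cardinal $|\beta|+\omega<\lambda$, applied to $A_\beta$ and $N_\beta\cup\{s_\beta\}$, there is a suitable $N_{\beta+1}\supseteq N_\beta\cup\{s_\beta,A_\beta\}$ of cardinality at most $|\beta|+\omega$ with an $(N_{\beta+1},A_\beta)$-system $\Sigma_{\beta+1}$.
\item For limit $\alpha\le\lambda$ let $N_\alpha=\bigcup_{\beta<\alpha}N_\beta$, which is suitable by (E2) and has cardinality at most $|\alpha|+\omega$.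
\end{itemize}
Let $N=N_\lambda$. Then $S\cup\{A\}\subseteq N$ and $|N|\le\lambda$. Let $\Sigma$ be the disjoint union, as indexed families, of all the $\Sigma_\gamma$, so that $\mathcal B(\Sigma)=\bigcup_\gamma\mathcal B(\Sigma_\gamma)$. We show that $\Sigma$ is an $(N,A)$-system. Since $N_\beta\subseteq N_{\beta+1}$, we have
\begin{equation}\label{eq:unused}
\mathcal U\setminus(A_\beta\cup N_{\beta+1})=\mathcal U\setminus(A\cup N_{\beta+1})\qquad(\beta<\lambda).
\end{equation}

\emph{(S1)--(S3).} The families $\mathcal U_t$ of $\Sigma_0$ lie in $(\mathcal U\cap N_0)\setminus A$, and those of $\Sigma_{\beta+1}$ lie in $(\mathcal U\cap N_{\beta+1})\setminus(A\cup N_\beta)$. All of them lie in $(\mathcal U\cap N)\setminus A$. Families from different stages are disjoint, because those of stage $\gamma$ lie in $N_\gamma$ and those of a later stage $\beta+1>\gamma$ avoid $N_\beta\supseteq N_\gamma$. Families from the same stage are disjoint by (S1) for that stage. Clauses (S2) and (S3) concern a single index $t$ and are inherited.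

\emph{(S5).} Let $C,O\in N$ with $C$ compact, $O$ open and $C\subseteq G(O,\mathcal U\setminus(A\cup N))$. Choose $\beta<\lambda$ with $C,O\in N_{\beta+1}$. By \eqref{eq:unused}, $\mathcal U\setminus(A\cup N)\subseteq\mathcal U\setminus(A_\beta\cup N_{\beta+1})$, so $C\subseteq G(O,\mathcal U\setminus(A_\beta\cup N_{\beta+1}))$ and (S5) for $\Sigma_{\beta+1}$ applies. This step is the reason that (S5) speaks of sets outside $N$: such sets are unused at every stage of the chain.

\emph{(S4).} Let $p$ be $(\mathcal U\cap N)$-based and not $A$-based, and let $\alpha\le\lambda$ be least such that $p$ is $(\mathcal U\cap N_\alpha)$-based. If $\alpha=0$, apply (S4) for $\Sigma_0$. If $\alpha=\beta+1$, then $p$ is neither $A$-based nor $(\mathcal U\cap N_\beta)$-based, so it is not $A_\beta$-based by Lemma~\ref{lem:split}, and (S4) for $\Sigma_{\beta+1}$ applies.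

Let $\alpha$ be a limit ordinal and let $O_*\ni p$ be open. We must find $W\in\mathcal B(\Sigma)$ with $p\in W\subseteq O_*$. Since $p$ is not $A$-based, there is an open $O_1$ with $p\in O_1\subseteq O_*$ such that no $V\in A$ has $p\in V\subseteq O_1$. Lemma~\ref{lem:sep}(i) for $N_\alpha$ and $D=\mathcal U\cap N_\alpha$ gives a compact $K\in N_\alpha$ and $O\in\mathcal U\cap N_\alpha$ with $p\in K\subseteq O\subseteq O_1$. As $N_\alpha$ is a union of limit length, there is $\beta$ with $\beta+1<\alpha$ and $K,O\in N_{\beta+1}$.

To apply (S5) for $\Sigma_{\beta+1}$ we need a compact set in $N_{\beta+1}$ that contains $p$ and is covered, inside $O$, by members of $\mathcal U\setminus(A\cup N_{\beta+1})$. The set $K$ may contain points $q$ all of whose $\mathcal U$-neighborhoods inside $O$ belong to $A\cup N_{\beta+1}$, and we remove these in two steps. Put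
\[
C_1=K\setminus G(O,A),\qquad F=C_1\setminus G\bigl(O,\mathcal U\setminus(A\cup N_{\beta+1})\bigr).
\]
Both sets are compact. The first removal can be done inside the model: $C_1\in N_{\beta+1}$ because $K,O,A\in N_{\beta+1}$. Also $p\in C_1$, because no $V\in A$ has $p\in V\subseteq O$. The second cannot be done directly, since $F$ is defined from $N_{\beta+1}$ itself and need not belong to it. Lemma~\ref{lem:sep}(ii) is designed for this situation, and we check its hypotheses.

Let $q\in F$, and let $V\in\mathcal U$ with $q\in V\subseteq O$. Then $V\in A\cup N_{\beta+1}$ because $q\notin G(O,\mathcal U\setminus(A\cup N_{\beta+1}))$, and $V\notin A$ because $q\notin G(O,A)$. So $V\in\mathcal U\cap N_{\beta+1}$. Since $q\in K\subseteq O$, the sets $V\in\mathcal U$ with $q\in V\subseteq O$ form a local base at $q$. Hence every point of $F$ is $(\mathcal U\cap N_{\beta+1})$-based. The point $p$ is not, by the minimality of $\alpha$.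

Lemma~\ref{lem:sep}(ii) for $N_{\beta+1}$ now gives a compact $C\in N_{\beta+1}$ with $p\in C\subseteq C_1$ and $C\cap F=\emptyset$. By the definition of $F$ and by \eqref{eq:unused},
\[
C\subseteq G\bigl(O,\mathcal U\setminus(A\cup N_{\beta+1})\bigr)=G\bigl(O,\mathcal U\setminus(A_\beta\cup N_{\beta+1})\bigr).
\]
By (S5) for $\Sigma_{\beta+1}$ there is $W\in\mathcal B(\Sigma_{\beta+1})$ with $p\in W\subseteq O\subseteq O_*$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}[the hypotheses]\label{rem:hyp}
Local compactness supplies the compact neighborhoods in Lemma~\ref{lem:sep}(i) and in the proof of (S3), and compactness then supplies finite covers: of the tasks $C_m$, of $K\setminus E$, and of $F$ in Lemma~\ref{lem:sep}(ii). The Hausdorff property is used in \eqref{eq:lc}, in the existence of small neighborhoods, in the openness of $X\setminus\{p\}$ in Lemma~\ref{lem:sep}(ii), and in showing that the points of $E$ are isolated. That the members of $\mathcal B$ are nonempty is used in Lemma~\ref{lem:count}; the empty set would have every member of $\mathcal B'$ as a superset. The requirement $A\in N$ is what allows the covers $\mathcal W_m$, the sets $V$ of (W3) and the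 set $C_1$ to be found in the model.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KMS}
Menachem Kojman, David Milovich and Santi Spadaro,
\emph{Noetherian type in topological products},
arXiv:1012.3966 (2010).

\end{thebibliography}
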